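# When the moment polytope does not see the normal bundle of a toric manifold

## 1. A plausible guess: the polytope decides

A smooth stably complex manifold is called a **totally normally split manifold** (TNS-manifold) if its stable complex normal vector bundle is stably isomorphic to a Whitney sum of complex line bundles. A non-singular projective toric variety is a stably complex manifold through its complex structure, so we can ask which of these varieties are TNS.

The smallest example is $\mathbb P^1$. Its tangent bundle is $\mathcal O(2)$. Since $\tilde K(S^2)\cong\mathbb Z$ via $c_1$, the bundle $\mathcal O(2)\oplus\mathcal O(-2)$ is stably trivial, so the normal bundle is stably $\mathcal O(-2)$. Hence $\mathbb P^1$ is TNS.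

A projective embedding of a toric variety (an ample torus-invariant divisor) gives a moment polytope, which is simple. Its combinatorial type does not depend on the embedding. Two polytopes are combinatorially equivalent if their face lattices are isomorphic.

How much of the variety must we know to decide whether it is TNS? A tempting answer is: only the shape of the polytope. That shape determines the number of invariant divisors, the Betti numbers, and which products of divisor classes vanish because the divisors do not meet. The guess is stated as a conjecture in Grigory Solomadin, "Quasitoric stably normally split manifolds", arXiv:1802.02176 (2018):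

**Conjecture.** Let $X,Y$ be non-singular projective toric varieties of complex dimension $n$ with combinatorially equivalent moment polytopes. Then $X$ is a TNS-manifold iff $Y$ is a TNS-manifold.

For $n=1$ there is nothing to prove, because $\mathbb P^1$ is the only variety. To test more cases we need some facts.

## 2. Fans, cohomology and K-theory

Let $X=X_\Sigma$ be a smooth projective toric variety of dimension $n$, and let $v_1,\dots,v_m\in\mathbb Z^n$ be the primitive vectors on the rays of its fan $\Sigma$. Let $D_i$ be the invariant divisors, $L_i=\mathcal O(D_i)$ and $x_i=c_1(L_i)\in H^2(X;\mathbb Z)$. The textbook facts we use are these.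

* (F1) (Danilov–Jurkiewicz) $H^*(X;\mathbb R)=\mathbb R[x_1,\dots,x_m]/(I+J)$. Here $I$ is the Stanley–Reisner ideal, generated by the products $\prod_{i\in\tau}x_i$ over the sets $\tau$ that do not span a cone of $\Sigma$, and $J$ is generated by the linear forms $\theta_\xi=\sum_i\langle\xi,v_i\rangle x_i$, $\xi\in(\mathbb R^n)^*$. The $x_i$ generate $H^2(X;\mathbb Z)$.
* (F2) (Euler sequence) $TX\oplus\mathbb C^{m-n}\cong L_1\oplus\dots\oplus L_m$ as complex bundles.
* (F3) $K^0(X)$ is finitely generated, and $\mathrm{ch}\otimes\mathbb R$ is an isomorphism onto $H^{ev}(X;\mathbb R)$. For a line bundle $L$ we have $k!\,\mathrm{ch}_k(L)=c_1(L)^k$. Stable isomorphism of bundles is equality in $\tilde K(X)$. Topological line bundles are classified by $H^2(X;\mathbb Z)$.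
* (F4) A star subdivision of a projective (polytopal) fan is projective (Cox–Little–Schenck, *Toric Varieties*, Prop. 11.1.6).

The face lattice of the moment polytope is dual to the face poset of $\Sigma$. So two moment polytopes are combinatorially equivalent iff the simplicial complexes of the two fans are isomorphic. From now on we compare complexes. For rays $i\ne j$ we write $i\sim j$ ("adjacent", or "$\{i,j\}$ is an edge") if $\mathrm{cone}(v_i,v_j)\in\Sigma$.

Let $S=\{[L]-1\}\subset\tilde K(X)$, with $L$ running over all line bundles, and let $\mathcal C$ be the monoid generated by $S$: all finite sums of elements of $S$. By (F2) the class of the normal bundle in $\tilde K(X)$ is $-\sum_i([L_i]-1)$, so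

$$X\ \text{is TNS}\iff -\sum_{i=1}^m([L_i]-1)\in\mathcal C. \tag{1}$$

The whole question is about inverses: $\sum_i([L_i]-1)$ is a sum of elements of $S$, and we ask whether its negative is one too.

## 3. Simplices and quadrilaterals by hand

**Simplices.** Suppose the polytope is an $n$-simplex, so that $m=n+1$. Smoothness lets us take $v_1,\dots,v_n$ to be the standard basis. The determinant conditions on the other cones force $v_{n+1}=-(v_1+\dots+v_n)$, so $X=\mathbb P^n$, and the conjecture holds trivially. Is $\mathbb P^n$ TNS for $n\ge2$? If it were, some sum $(n+1)\mathcal O(1)\oplus\bigoplus_j\mathcal O(k_j)$ would be stably trivial. Applying $2\,\mathrm{ch}_2$ gives $\bigl(n+1+\sum_jk_j^2\bigr)h^2=0$ with $h^2\neq0$, which is impossible. So $\mathbb P^n$ is not TNS for $n\ge2$. The obstruction is that a sum of squares cannot vanish.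

**Quadrilaterals.** Take $n=2$, $m=4$, with rays numbered counterclockwise and $v_1=(1,0)$, $v_2=(0,1)$. The conditions $\det(v_2,v_3)=1$ and $\det(v_4,v_1)=1$ give $v_3=(-1,a)$ and $v_4=(b,-1)$. The condition $\det(v_3,v_4)=1-ab=1$ gives $ab=0$. By symmetry we may assume $b=0$; these are the Hirzebruch surfaces. The relations are $x_1=x_3$, $x_4=x_2+ax_1$, $x_1x_3=x_1^2=0$ and $x_2x_4=0$. The last one says $x_2^2=-a\,x_1x_2$, and
$$x_4^2=x_4(x_2+ax_1)=a\,x_1x_4=a\,x_1x_2+a^2x_1^2=a\,x_1x_2 .$$
So $x_2^2+x_4^2=0$, and $y=x_2+x_4$ has $y^2=0$. Let $M$ be the line bundle with $c_1(M)=-y$. Then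
$$\mathrm{ch}\bigl([L_2]-1+[L_4]-1\bigr)=y+\tfrac12(x_2^2+x_4^2)=y,\qquad \mathrm{ch}([M]-1)=-y+\tfrac12y^2=-y .$$
Likewise $\mathrm{ch}([L_1]-1)=x_1=-\mathrm{ch}([L_1^{-1}]-1)$, and the same holds for $L_3$. The variety $X$ has a cell structure with cells of even dimension only, so $K^0(X)$ is torsion-free and $\mathrm{ch}$ is injective. Hence the normal bundle is stably $L_1^{-1}\oplus L_3^{-1}\oplus M$. Every Hirzebruch surface is TNS, whatever $a$ is, and the guess survives again.

In Section 5 we shall see that it survives for all polygons, and in Section 7 that it survives for the 3-dimensional cube. Nevertheless it is false.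

**Theorem 1.** The conjecture is false. There are non-singular projective toric threefolds $X,Y$ with combinatorially equivalent moment polytopes (a cube with 13 successive edge truncations, 19 facets) such that $Y$ is TNS and $X$ is not TNS. For every $n\ge3$, $X\times(\mathbb P^1)^{n-3}$ and $Y\times(\mathbb P^1)^{n-3}$ is a counterexample in dimension $n$. For $n\le2$ the conjecture is true.

So the conjecture holds exactly for $n\le 2$. The proof needs one tool that shows a variety is not TNS (Section 4), one that shows it is TNS (Sections 5 and 6), and a way to carry both along one sequence of combinatorial moves (Section 8).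

## 4. Certificates: a positive functional on sums of squares

The argument for $\mathbb P^n$ used a functional on $H^4$ that is non-negative on squares. We now encode such functionals by vectors attached to the rays. Singular fans are allowed; this will be essential.

**Definition (certificate).** Let $\Sigma$ be a complete simplicial fan in $\mathbb R^3$ with chosen ray vectors $v_1,\dots,v_m$. A *certificate* for $\Sigma$ is a family $p_1,\dots,p_m$ of vectors in a Euclidean space, not all $0$, with

* (O1) $\sum_i\langle\xi,v_i\rangle p_i=0$ for all $\xi\in(\mathbb R^3)^*$;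
* (O2) $p_i\cdot p_j=0$ whenever $i\ne j$ and $i\not\sim j$.

Two examples. For $\mathbb P^3$ any two rays are adjacent, so (O2) is empty. Condition (O1) says that all $p_i$ are equal, and $p_i=1\in\mathbb R$ is a certificate. For $(\mathbb P^1)^3$, with rays $\pm e_1,\pm e_2,\pm e_3$, (O1) says that opposite rays carry equal vectors and (O2) says that these are orthogonal. So all vectors are $0$, and there is no certificate.

**Proposition 2.** If $\Sigma$ is smooth (with its primitive ray vectors) and has a certificate, then $X_\Sigma$ is not TNS.

**Step 1: turn the certificate into a functional on $H^4$.** Define a linear $\varphi$ on quadratic polynomials by $x_ix_j\mapsto p_i\cdot p_j$. The degree-2 part of $I$ is spanned by the $x_ix_j$ with $i\ne j$, $i\not\sim j$, and $\varphi$ kills these by (O2). The degree-2 part of $J$ is spanned by the products $\theta_\xi x_j$, and $\varphi(\theta_\xi x_j)=\bigl(\sum_i\langle\xi,v_i\rangle p_i\bigr)\cdot p_j=0$ by (O1). So by (F1) we obtain a linear map $\varphi:H^4(X;\mathbb R)\to\mathbb R$, and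
$$\varphi\Bigl(\bigl(\textstyle\sum_it_ix_i\bigr)^2\Bigr)=\Bigl|\textstyle\sum_it_ip_i\Bigr|^2\ge0 .$$

**Step 2: apply it to a splitting.** If the normal bundle were stably $\bigoplus_jM_j$, then $\bigoplus_iL_i\oplus\bigoplus_jM_j$ would be stably trivial. Applying $2\,\mathrm{ch}_2$ gives $\sum_ix_i^2+\sum_jc_1(M_j)^2=0$ in $H^4(X;\mathbb R)$. Applying $\varphi$, and dropping the terms $\varphi(c_1(M_j)^2)\ge0$, we get $\sum_i|p_i|^2\le0$. So all $p_i=0$, a contradiction. $\square$

## 5. Without non-negative functionals, everything is invertible

Now we go in the opposite direction: if no non-zero functional is non-negative on powers, the variety is TNS. Topologically the problem is about a monoid in a finitely generated abelian group, and the tool is separation of convex cones.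

**Proposition 3.** Let $X$ be a smooth projective toric variety of dimension $n$. Suppose that for every even $k$ with $2\le k\le n$, the only linear $\varphi:H^{2k}(X;\mathbb R)\to\mathbb R$ with $\varphi(x^k)\ge0$ for all $x\in H^2(X;\mathbb R)$ is $0$. Then $\mathcal C$ is a group; in particular $X$ is TNS.

**Step 1: every homomorphism $\psi:\tilde K(X)\to\mathbb R$ that is $\ge0$ on $S$ vanishes on $S$.** By (F3), $\psi$ is the composition of $\mathrm{ch}$ with a linear functional on the positive-degree part of $H^{ev}(X;\mathbb R)$. Hence there are linear $\varphi_k$ on $H^{2k}(X;\mathbb R)$ (the factors $1/k!$ are absorbed) such that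
$$\psi([L]-1)=F(x):=\sum_{k=1}^n\varphi_k(x^k),\qquad x=c_1(L),$$
and every $x\in H^2(X;\mathbb Z)$ occurs. Suppose $F\not\equiv0$ on $H^2(X;\mathbb Z)$. Let $k$ be maximal such that $\varphi_k(x^k)$ is not identically $0$ on $H^2(X;\mathbb Z)$. For fixed $x$ and all integers $T\ge1$ we have
$$0\le T^{-k}F(Tx)=\varphi_k(x^k)+\sum_{j<k}T^{j-k}\varphi_j(x^j).$$
Letting $T\to\infty$ gives $\varphi_k(x^k)\ge0$ on $H^2(X;\mathbb Z)$. By homogeneity this holds on rational classes, and by density on $H^2(X;\mathbb R)$. If $k$ is odd, replacing $x$ by $-x$ gives $\varphi_k(x^k)\equiv0$, a contradiction. If $k$ is even, the hypothesis gives $\varphi_k=0$, again a contradiction.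

**Step 2: the convex cone of $S$ is everything.** Let $A'$ be the subgroup of $\tilde K(X)$ generated by $S$; it is finitely generated. Let $V=A'\otimes\mathbb R$. Suppose the convex cone spanned by $S$ in $V$ were not $V$. Then it is not dense in $V$. Indeed, a dense convex set contains points close to the vertices of a simplex around any given point, hence contains that point. So its closure is a proper closed convex cone, and some nonzero linear functional on $V$ is $\ge0$ on $S$. This functional is nonzero somewhere on $S$, because $S$ spans $V$. Restricted to $A'$ it is a homomorphism $A'\to\mathbb R$. It extends to $\tilde K(X)$, because $\mathbb R$ is divisible, hence an injective abelian group. This contradicts Step 1.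

**Step 3: from real coefficients to integers.** Let $\sigma\in S$. By Step 2, $-\sigma=\sum_jr_j\sigma_j$ in $V$ with finitely many $\sigma_j\in S$ and real $r_j>0$. This linear system for the $r_j$ has rational coefficients in a basis of $A'$ modulo torsion. So its rational solutions are dense among its real solutions, and we may take the $r_j$ rational and positive. Clear denominators, and multiply by the order of the torsion subgroup of $A'$. We get
$$M\sigma+\sum_jn_j\sigma_j=0\ \text{ in }A',\qquad M\ge1,\ n_j\ge0\ \text{integers}.$$
Hence $-\sigma=(M-1)\sigma+\sum_jn_j\sigma_j\in\mathcal C$. So every generator of $\mathcal C$ has its inverse in $\mathcal C$, and $\mathcal C$ is a group. It contains $-\sum_i([L_i]-1)$, so $X$ is TNS by (1). $\square$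

**Proposition 4 (surfaces).** A smooth projective toric surface is TNS iff it has at least $4$ rays. Hence the conjecture is true for $n\le2$.

*Proof.* With 3 rays the surface is $\mathbb P^2$, which is not TNS by Section 3. With $m\ge4$ rays, $b_2=m-2\ge2$. By the Hodge index theorem the intersection form on $H^2(X;\mathbb R)$ has signature $(1,b_2-1)$, so it is indefinite. A linear $\varphi$ on $H^4(X;\mathbb R)\cong\mathbb R$ is a multiple of integration. If it is non-negative on all squares, it is $0$. Proposition 3 applies, with $k=2$ the only degree to check. So for $n=2$ the TNS property depends only on the number of sides of the polygon. For $n=1$ the only variety is $\mathbb P^1$. $\square$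

The sufficient condition of Proposition 3 is also necessary. The criterion via non-semidefiniteness of forms on cohomology is due, for quasitoric manifolds, to Solomadin; here is a self-contained proof.

**Theorem 5.** A smooth projective toric variety $X$ of dimension $n$ is TNS iff for every even $k$ with $2\le k\le n$, the only linear $\varphi:H^{2k}(X;\mathbb R)\to\mathbb R$ with $\varphi(x^k)\ge0$ for all $x\in H^2(X;\mathbb R)$ is $0$.

"If" is Proposition 3. For "only if", let $X$ be TNS.

**Step 1: each $L_i$ is invertible in $\mathcal C$.** We have
$$-([L_i]-1)=-\sum_j([L_j]-1)+\sum_{j\ne i}([L_j]-1)\in\mathcal C,$$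
because the first term lies in $\mathcal C$ by (1).

**Step 2: all line bundles are.** Let $G$ be the set of line bundles $L$ with $-([L]-1)\in\mathcal C$. It contains the trivial bundle. Complex conjugation is an automorphism of $\tilde K(X)$ that maps $[L]$ to $[L^{-1}]$, so it preserves $S$ and $\mathcal C$. Hence $L\in G$ implies $L^{-1}\in G$. Let $L,M\in G$ with $-([M]-1)=\sum_{j=1}^r([N_j]-1)$. Since $[L]\cdot\bigl(-([M]-1)\bigr)=[L]-[LM]$ and $[L]([N_j]-1)=([LN_j]-1)-([L]-1)$,
$$-([LM]-1)=[L]\cdot\bigl(-([M]-1)\bigr)-([L]-1)=\sum_{j=1}^r([LN_j]-1)+(r+1)\bigl(-([L]-1)\bigr)\in\mathcal C .$$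
So $G$ is a group under tensor product and contains all $L_i$. The $x_i$ generate $H^2(X;\mathbb Z)$ by (F1), so $G$ contains every line bundle. Hence $\mathcal C$ is a group.

**Step 3: a non-negative functional vanishes.** Let $k$ be even and $\varphi(x^k)\ge0$ for all $x$. The homomorphism $\varphi\circ k!\,\mathrm{ch}_k$ is $\ge0$ on $S$, hence on $\mathcal C$. Since $\mathcal C$ is a group, it vanishes on $\mathcal C$. So $\varphi(x^k)=0$ for all $x\in H^2(X;\mathbb Z)$. A polynomial that vanishes on a full lattice is zero, so $\varphi(x^k)=0$ on $H^2(X;\mathbb R)$. By polarization $\varphi(y_1\cdots y_k)=0$ for all $y_1,\dots,y_k\in H^2(X;\mathbb R)$. Such products span $H^{2k}(X;\mathbb R)$ by (F1), so $\varphi=0$. $\square$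

## 6. Positive weights, and an alternative for threefolds

For $n=3$ only $k=2$ matters, so we need a checkable reason why no functional on $H^4$ is non-negative on squares. It comes from a positive definite form built only from products of non-adjacent coordinates.

**Definition (positive weights).** For a complete simplicial fan $\Sigma$ in $\mathbb R^3$ with ray vectors $v_1,\dots,v_m$ let $\Lambda=\{\lambda\in\mathbb R^m:\sum_i\lambda_iv_i=0\}$. *Positive weights* are reals $c_{ij}=c_{ji}$ (for $i\ne j$, $i\not\sim j$) such that
$$N(\lambda)=\sum_{\{i,j\}}c_{ij}\lambda_i\lambda_j>0\qquad\text{for all }0\ne\lambda\in\Lambda .$$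
We put $c_{ij}=0$ if $i=j$ or $i\sim j$. The individual $c_{ij}$ may have any sign.

Example: for $(\mathbb P^1)^3$ a relation $\lambda$ has equal coordinates on opposite rays. Giving weight $1$ to each pair of opposite rays, we get $N(\lambda)=\lambda_{e_1}^2+\lambda_{e_2}^2+\lambda_{e_3}^2>0$ on $\Lambda\setminus0$. For $\mathbb P^3$ there are no non-adjacent pairs, so $N=0$, while $\Lambda\ne0$: there are no positive weights.

**Lemma 6.** If $\Sigma$ is smooth, projective, of dimension 3, with positive weights, then the only linear $\varphi:H^4(X;\mathbb R)\to\mathbb R$ with $\varphi(x^2)\ge0$ for all $x\in H^2(X;\mathbb R)$ is $\varphi=0$. Consequently $X_\Sigma$ is TNS.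

*Proof.* The form $(x,y)\mapsto\varphi(xy)$ on $H^2(X;\mathbb R)$ is positive semidefinite. So there is a linear $\pi:H^2(X;\mathbb R)\to\mathbb R^M$ with $\varphi(xy)=\pi(x)\cdot\pi(y)$. Put $p_i=\pi(x_i)$. By (F1), $\sum_i\langle\xi,v_i\rangle p_i=0$ for all $\xi$, and $p_i\cdot p_j=\varphi(x_ix_j)=0$ for $i\ne j$, $i\not\sim j$. For each coordinate $r$ the vector $\lambda^r=((p_i)_r)_i\in\mathbb R^m$ lies in $\Lambda$, and
$$\sum_rN(\lambda^r)=\sum_{\{i,j\}}c_{ij}\,p_i\cdot p_j=0 .$$
Each summand on the left is $\ge0$, and is $0$ only for $\lambda^r=0$. So all $p_i=0$, that is, $\varphi(x_ix_j)=p_i\cdot p_j=0$ for all $i,j$. The $x_ix_j$ span $H^4(X;\mathbb R)$, so $\varphi=0$. The last claim is Proposition 3 with $n=3$. $\square$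

The proof pairs weights against a certificate, so the two exclude each other. In fact one of them always exists.

**Theorem 7.** For a smooth projective toric threefold $X_\Sigma$ the following are equivalent: (i) $X_\Sigma$ is TNS; (ii) $\Sigma$ has no certificate; (iii) $\Sigma$ has positive weights.

*Proof.* (iii)⇒(i) is Lemma 6, and (i)⇒(ii) is Proposition 2.

(ii)⇒(iii): we show that if (iii) fails there is a certificate. Let $\mathcal Q$ be the space of quadratic forms on $\Lambda$, and let $W\subset\mathcal Q$ be the span of the forms $\lambda_i\lambda_j$ with $i\ne j$, $i\not\sim j$. If (iii) fails, the subspace $W$ misses the open convex cone of positive definite forms. By separation there is a linear $\ell\ne0$ on $\mathcal Q$ with $\ell|_W=0$ and $\ell\ge0$ on positive definite forms, hence, by closure, on positive semidefinite forms. Such an $\ell$ is an element of $\mathrm{Sym}^2\Lambda$, that is, a symmetric bilinear form on $\Lambda^*$, and it is non-negative on squares of linear forms. Diagonalizing it, we get $\lambda^r\in\Lambda$ with $\ell(q)=\sum_rq(\lambda^r)$ for all $q\in\mathcal Q$. Not all $\lambda^r$ are $0$,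 as $\ell\ne0$. Put $p_i=(\lambda^r_i)_r$; these are not all $0$. Condition (O1) holds because each $\lambda^r\in\Lambda$. Condition (O2) holds because $p_i\cdot p_j=\sum_r\lambda^r_i\lambda^r_j=\ell(\lambda_i\lambda_j)=0$ for $i\ne j$, $i\not\sim j$. $\square$

## 7. No smooth fan over the octahedron carries a certificate

To disprove the conjecture in dimension 3, a sensible first try is the cube. The dual complex is the octahedron, and $(\mathbb P^1)^3$ is TNS. So we look for another smooth fan over the octahedron that has a certificate. This cannot work, and it is useful to see exactly where it stops.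

Let $\Sigma$ be a complete simplicial fan over the octahedron, with non-adjacent pairs $\{u_i,w_i\}$, $i=1,2,3$, and $u_i=e_i$. Write $w_i=-(M_{i1},M_{i2},M_{i3})$. For $I\subset\{1,2,3\}$ replace $u_i$ by $w_i$ for $i\in I$ in the triple $(u_1,u_2,u_3)$. The determinant of the new triple is $(-1)^{|I|}\det M_I$, with $M_I$ the principal submatrix. Its sign is $(-1)^{|I|}$, because two 3-cones that share a 2-face lie on opposite sides of it. So all principal minors of $M$ are positive, and **if $\Sigma$ is smooth, all principal minors of $M$ are $1$**. In terms of $M$, condition (O1) reads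
$$p_{u_i}=\sum_jM_{ji}\,p_{w_j}\quad(i=1,2,3),\tag{2}$$
and (O2) reads $p_{u_i}\cdot p_{w_i}=0$.

**Observation 8.** If $\Sigma$ is smooth, it has no certificate. So, by Theorem 7, every smooth projective toric threefold whose moment polytope is combinatorially a cube is TNS.

*Proof.* The minors of size 1 and 2 give $M_{ii}=1$ and $M_{ij}M_{ji}=0$ for $i\ne j$. Then $\det M=1+M_{12}M_{23}M_{31}+M_{13}M_{32}M_{21}=1$. If one of the two triple products is nonzero, the relations $M_{ij}M_{ji}=0$ make the other one zero, so the sum is not $1$. Hence both are zero. So the directed graph with an arrow $i\to j$ for each $M_{ij}\ne0$, $i\neq j$, has no directed cycle. After renumbering, $M_{ij}=0$ for $i>j$. Now (2) with $i=1$ says $p_{u_1}=p_{w_1}$. These two vectors are orthogonal, so both are $0$. Then (2) with $i=2$ says $p_{u_2}=p_{w_2}$, so both are $0$. Finally $p_{u_3}=p_{w_3}$, so both are $0$. $\square$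

The exact obstacle is that unit principal minors make $M$ triangular, and then the certificate collapses one pair after another. If we give up smoothness, the minors only have to be positive, $M$ may contain cycles, and (2) asks for a positive definite Gram matrix $G$ of $(p_{w_1},p_{w_2},p_{w_3})$ such that $M^{T}G$ has zero diagonal.

This suggests the following plan. Start from a *singular* octahedral fan with a certificate, and resolve its singularities by moves along edges that keep a certificate alive. Perform the same moves, combinatorially, on the fan of $(\mathbb P^1)^3$, and keep positive weights alive there. The next section shows that both can be done.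

## 8. Edge-stars carry certificates and weights along

**Definition (edge-star).** Let $\Sigma$ be a complete simplicial fan in $\mathbb R^3$ with chosen ray vectors. An edge $\{i,j\}$ lies in exactly two 3-cones $\{i,j,k\},\{i,j,l\}$; the pair $\{k,l\}$ is its link. The *edge-star* at $v_0=\alpha v_i+\beta v_j$ ($\alpha,\beta>0$) replaces them by $\{0,i,k\},\{0,j,k\},\{0,i,l\},\{0,j,l\}$.

Afterwards $0\sim i,j,k,l$ only, $i\not\sim j$, and all other adjacencies are unchanged. On the dual polytope this truncates the edge $F_i\cap F_j$. For example, an edge-star on the octahedron gives $7$ vertices and $8-2+4=10$ triangles. The resulting complex depends only on the old complex and on the edge, and not on $\alpha,\beta$ or the vectors. If $\Sigma$ is smooth and $v_0=v_i+v_j$, the result is smooth, since $\det(v_i+v_j,v_i,v_k)=\det(v_j,v_i,v_k)=\pm1$ and similarly for the other three cones. Geometrically this is the blow-up of an invariant curve.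

**Lemma 9.** Let $(p_h)$ be a certificate for $\Sigma$ and let $\{i,j\}$ be an edge with $p_i\cdot p_j\le0$. Then the edge-star at $v_0=\alpha v_i+\beta v_j$ has a certificate $(p'_h)$ such that $p'_0\cdot p'_h\le0$ for all $h\ne0$, and $p'_h\cdot p'_{h'}=p_h\cdot p_{h'}$ for all old $h\ne h'$ with $\{h,h'\}\ne\{i,j\}$.

*Proof.* After the star, $i\not\sim j$, so the product $p_i\cdot p_j$ must be corrected to $0$. We use a new dimension for this. Let $s=\sqrt{-p_i\cdot p_j/(\alpha\beta)}$, add a unit vector $\varepsilon$ orthogonal to the old space, and put
$$p'_0=s\varepsilon,\qquad p'_i=p_i-\alpha s\varepsilon,\qquad p'_j=p_j-\beta s\varepsilon,\qquad p'_h=p_h\ \text{otherwise}.$$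
The sign hypothesis is exactly what makes $s$ real. The new vectors are not all $0$, since their components in the old space are the $p_h$.

(O1): the new contribution to the sum is $s\varepsilon\,\langle\xi,v_0-\alpha v_i-\beta v_j\rangle=0$.

(O2): first, $p'_i\cdot p'_j=p_i\cdot p_j+\alpha\beta s^2=0$. Next, $p'_0\cdot p'_h=0$ for $h\notin\{0,i,j\}$, which covers all pairs containing $0$ that are non-adjacent. Any other non-adjacent pair was non-adjacent before. At most one of its members has an $\varepsilon$-component, so its product is unchanged, namely $0$.

The last assertions: $p'_0\cdot p'_i=-\alpha s^2\le0$, $p'_0\cdot p'_j=-\beta s^2\le0$, and the other products with $p'_0$ are $0$. For old pairs other than $\{i,j\}$ at most one member has an $\varepsilon$-component. $\square$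

So the new ray may be starred again with any neighbor, since its products with all others are non-positive.

**Lemma 10.** If $\Sigma$ has positive weights, so does every edge-star of $\Sigma$.

**Step 1: relations of the new fan.** Let $v_0=\alpha v_i+\beta v_j$. A vector $(t,\mu)\in\mathbb R\times\mathbb R^m$ is a relation of the new fan iff $\lambda:=\mu+t(\alpha e_i+\beta e_j)\in\Lambda$. So the new relations are the $(t,\mu)$ with $\mu=\lambda-t(\alpha e_i+\beta e_j)$, $t\in\mathbb R$, $\lambda\in\Lambda$.

**Step 2: rewrite $N(\lambda)$ in the new coordinates.** View $N$ as a quadratic form on $\mathbb R^m$. Since $c_{ij}=0$, we have $N(\alpha e_i+\beta e_j)=\alpha\beta c_{ij}=0$. Expanding,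
$$N(\lambda)=N(\mu)+t\sum_h(\alpha c_{ih}+\beta c_{jh})\mu_h .$$
If $c_{ih}\ne0$ or $c_{jh}\ne0$, then $h\notin\{i,j,k,l\}$, where $\{k,l\}$ is the link of $\{i,j\}$, because $k$ and $l$ are adjacent to both $i$ and $j$. So $\{0,h\}$ is non-adjacent in the new fan. Also, old non-adjacent pairs stay non-adjacent. Hence the right side uses only products of coordinates of non-adjacent pairs of the new fan.

**Step 3: add a term that controls $t$.** The pair $\{i,j\}$ has become non-adjacent. For $\epsilon>0$ the form
$$N'(t,\mu)=N(\mu)+t\sum_h(\alpha c_{ih}+\beta c_{jh})\mu_h+\epsilon\,\mu_i\mu_j=N(\lambda)+\epsilon(\lambda_i-\alpha t)(\lambda_j-\beta t)$$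
is therefore of the required type. Since $N$ is positive definite on $\Lambda$, $N(\lambda)\ge\kappa|\lambda|^2$ with some $\kappa>0$. Moreover, with $z=\alpha\lambda_j+\beta\lambda_i$,
$$(\lambda_i-\alpha t)(\lambda_j-\beta t)=\alpha\beta t^2-tz+\lambda_i\lambda_j\ge\frac{\alpha\beta}2t^2-\frac{z^2}{2\alpha\beta}-|\lambda_i\lambda_j|\ge\frac{\alpha\beta}2t^2-K|\lambda|^2$$
for a constant $K>0$. So $N'\ge(\kappa-\epsilon K)|\lambda|^2+\frac{\epsilon\alpha\beta}2t^2$. For $0<\epsilon<\kappa/K$ this vanishes only if $\lambda=0$ and $t=0$, that is, $(t,\mu)=0$. $\square$

## 9. A singular octahedral fan with a certificate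

Let $\Sigma_0$ have the rays
$$a_1=(1,0,0),\ a_2=(-1,-5,-1),\ b=(0,1,0),\ B=(-1,-6,-1),\ c=(0,0,1),\ A=(5,0,-1),$$
and as 3-cones the eight triples with one element from each of $\{a_1,a_2\},\{b,B\},\{c,A\}$.

**Lemma 11.** $\Sigma_0$ is a complete simplicial projective fan. It is the normal fan of the bounded polytope
$$\Pi:\quad y_1,y_2,y_3\ge0,\quad y_1+5y_2+y_3\le10,\quad y_1+6y_2+y_3\le11,\quad y_3\le5y_1+1 ,$$
whose inequalities correspond to $a_1,b,c,a_2,B,A$ in this order.

*Proof.* $\Pi$ is bounded by the first four inequalities. For each of the eight triples, the following table gives the point where the three inequalities are equalities, the slacks of the other three, and $|\det|$ of the three normals.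

| tight | point | slacks of the other three | $\lvert\det\rvert$ |
|---|---|---|---|
| $a_1,b,c$ | $(0,0,0)$ | $a_2{:}\,10,\ B{:}\,11,\ A{:}\,1$ | $1$ |
| $a_2,b,c$ | $(10,0,0)$ | $a_1{:}\,10,\ B{:}\,1,\ A{:}\,51$ | $1$ |
| $a_1,b,A$ | $(0,0,1)$ | $c{:}\,1,\ a_2{:}\,9,\ B{:}\,10$ | $1$ |
| $a_1,B,c$ | $(0,\frac{11}6,0)$ | $b{:}\,\frac{11}6,\ a_2{:}\,\frac56,\ A{:}\,1$ | $6$ |
| $a_2,B,c$ | $(5,1,0)$ | $a_1{:}\,5,\ b{:}\,1,\ A{:}\,26$ | $1$ |
| $a_2,b,A$ | $(\frac32,0,\frac{17}2)$ | $a_1{:}\,\frac32,\ c{:}\,\frac{17}2,\ B{:}\,1$ | $6$ |
| $a_1,B,A$ | $(0,\frac53,1)$ | $b{:}\,\frac53,\ c{:}\,1,\ a_2{:}\,\frac23$ | $6$ |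
| $a_2,B,A$ | $(\frac23,1,\frac{13}3)$ | $a_1{:}\,\frac23,\ b{:}\,1,\ c{:}\,\frac{13}3$ | $6$ |

All slacks are positive and all determinants nonzero, so all eight points are vertices of $\Pi$, each with exactly three tight inequalities, which are independent. So $\Pi$ is 3-dimensional and these vertices are simple. Consider two of these points whose tight sets share two elements. The set where the two shared inequalities are tight is a face of $\Pi$ inside a line, and it contains both vertices, so it is the segment joining them. At each of the eight vertices there are three edges, one for each omitted tight inequality, and the other end of each is the listed vertex where the omitted element is exchanged for its partner. The graph of a polytope is connected, so there are no other vertices. Hence the normal fan of $\Pi$ has exactly the 3-cones of $\Sigma_0$. $\square$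

The fan is singular: four of its cones have determinant $\pm6$.

**Lemma 12.** $\Sigma_0$ has a certificate with $p_A\cdot p_B=-3$, $p_A\cdot p_b=-8$, $p_B\cdot p_c=-7$.

*Proof.* On $\mathbb R^3$ with basis $l,k,g$ take the symmetric form
$$l^2=34,\quad k^2=20,\quad g^2=1,\quad l\cdot k=-24,\quad l\cdot g=2,\quad k\cdot g=-3 .$$
Its leading minors are $34$, $34\cdot20-24^2=104$, and $680+288-306-80-576=6$. So it is an inner product. Put
$$p_{a_2}=l,\quad p_B=k,\quad p_A=g,\quad p_{a_1}=l-5g+k,\quad p_b=5l+6k,\quad p_c=l+g+k .$$
(O1): the three coordinates of the ray vectors require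
$$p_{a_1}-p_{a_2}+5p_A-p_B=0,\qquad p_b-5p_{a_2}-6p_B=0,\qquad p_c-p_{a_2}-p_A-p_B=0,$$
and all three hold. (O2): the non-adjacent pairs give
$$p_{a_1}\cdot p_{a_2}=34-10-24=0,\qquad p_b\cdot p_B=-120+120=0,\qquad p_c\cdot p_A=2+1-3=0 .$$
Finally $p_A\cdot p_B=-3$, $p_A\cdot p_b=10-18=-8$, and $p_B\cdot p_c=-24-3+20=-7$. $\square$

## 10. Thirteen edge-stars that resolve the singular fan

We look for lattice points on the edges with negative product. Put $f=(1,1,0)$. Then $A-B=6f$, so the segment from $B$ to $A$ contains the lattice points
$$r_k=B+kf=(k-1,k-6,-1),\qquad r_0=B,\ r_6=A .$$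
Put $s=A+b=(5,1,-1)$. Then $s-a_2=6f$ too, and we set
$$q_k=a_2+kf,\qquad q_0=a_2,\ q_6=s .$$
Finally let $s'=B+c=(-1,-6,0)$ and $w=(0,-1,0)=\frac16(a_1+s')$.

Perform in order the following 13 edge-stars:

1. (5 stars) for $k=0,\dots,4$: on the edge $\{r_k,A\}$ at $r_{k+1}=\frac{A+(5-k)r_k}{6-k}$;
2. (1 star) on the edge $\{A,b\}$ at $s=A+b$;
3. (5 stars) for $k=0,\dots,4$: on the edge $\{q_k,s\}$ at $q_{k+1}=\frac{s+(5-k)q_k}{6-k}$;
4. (1 star) on the edge $\{B,c\}$ at $s'=B+c$;
5. (1 star) on the edge $\{a_1,s'\}$ at $w=\frac16(a_1+s')$.

The formula in item 1 holds because $A=r_k+(6-k)f$, so $A+(5-k)r_k=(6-k)(r_k+f)$; item 3 is the same with $s=q_k+(6-k)f$. All coefficients are positive.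

**Step 1: the stars are legitimate; list the cones.** We follow the triangles.

* Item 1: the edge $\{B,A\}$ has link $\{a_1,a_2\}$. After each star the edge $\{r_{k+1},A\}$ exists and again has link $\{a_1,a_2\}$. The triangles $(a_1,B,A)$, $(a_2,B,A)$ are finally replaced by $(a_1,r_k,r_{k+1})$, $(a_2,r_k,r_{k+1})$, $0\le k\le5$.
* Item 2: $\{A,b\}$ has link $\{a_1,a_2\}$, since $(a_1,b,A)$, $(a_2,b,A)$ were not touched. They become $(a_1,b,s)$, $(a_1,s,A)$, $(a_2,b,s)$, $(a_2,s,A)$.
* Item 3: $\{a_2,s\}$ has link $\{b,A\}$, and so has each later $\{q_k,s\}$. The triangles $(a_2,b,s)$, $(a_2,s,A)$ are finally replaced by $(b,q_k,q_{k+1})$, $(A,q_k,q_{k+1})$, $0\le k\le5$.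
* Item 4: $\{B,c\}$ has link $\{a_1,a_2\}$, since $(a_1,B,c)$, $(a_2,B,c)$ were not touched. They become $(a_1,B,s')$, $(a_1,s',c)$, $(a_2,B,s')$, $(a_2,s',c)$.
* Item 5: $\{a_1,s'\}$ has link $\{c,B\}$. The triangles $(a_1,B,s')$, $(a_1,s',c)$ become $(a_1,c,w)$, $(a_1,B,w)$, $(s',c,w)$, $(s',B,w)$.

The resulting fan $\Sigma_X$ has $6+13=19$ rays and $34$ three-cones.

**Step 2: $\Sigma_X$ is smooth and projective.** Here are all 34 cones with their determinants ($0\le k\le5$):

* $(a_1,b,c)$ and $(a_2,b,c)$: $\det=1$ and $-1$.
* $(a_1,b,s)$ and $(a_1,s,A)$: since $s=A+b$, both have $|\det|=|\det(a_1,b,A)|=1$.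
* $(a_2,B,s')$ and $(a_2,s',c)$: since $s'=B+c$, both have $|\det|=|\det(a_2,B,c)|=1$.
* $(a_1,r_k,r_{k+1})$: $\det(a_1,r_k,f)=(k-6)\cdot0-(-1)\cdot1=1$.
* $(a_2,r_k,r_{k+1})$: $\det(a_2,r_k,f)=\det(a_2,B,f)=\det(b,B,f)=-1$, because $a_2-B=b$.
* $(b,q_k,q_{k+1})$: $\det(b,q_k,f)=\det(b,a_2,f)=-1$.
* $(A,q_k,q_{k+1})$: $\det(A,q_k,f)=\det(A,a_2,f)=5-4=1$.
* $(a_1,c,w)$, $(a_1,B,w)$, $(s',c,w)$, $(s',B,w)$: $\det=1,-1,-1,1$.

So $\Sigma_X$ is smooth, with the chosen vectors as primitive ray vectors. By Lemma 11 and (F4) it is projective. Let $X=X_{\Sigma_X}$.

**Step 3: the certificate survives all 13 stars.** Start with the certificate of Lemma 12 and apply Lemma 9 at each star. We have to check that the starred edge has a non-positive product at the moment it is starred.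

* $\{B,A\}$ has product $-3$.
* Each $\{r_k,A\}$, $k\ge1$, contains the ray $r_k$ just created, so its product is $\le0$ by Lemma 9.
* $\{A,b\}$ still has product $-8$, because a star changes no product of an old pair other than the starred one.
* $\{a_2,s\}$ contains the ray $s$ just created, and each $\{q_k,s\}$, $k\ge1$, contains the ray $q_k$ just created.
* $\{B,c\}$ still has product $-7$.
* $\{a_1,s'\}$ contains the ray $s'$ just created.

Hence $\Sigma_X$ has a certificate, and by Proposition 2 **the smooth projective toric threefold $X$ is not TNS**. $\square$

## 11. The same thirteen stars on $(\mathbb P^1)^3$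

Take the fan of $(\mathbb P^1)^3$ and name its rays by $a_1,a_2=\pm e_1$; $b,B=\pm e_2$; $c,A=\pm e_3$. Its complex is the same octahedral complex as that of $\Sigma_0$, with the same names. Perform the same 13 edge-stars combinatorially, that is, on the edges with the same names, but each time at the *sum* of the two primitive generators. The edges exist, because the complex after each star depends only on the complex before and the edge. Every step is the blow-up of a smooth projective toric threefold along an invariant curve, so the result $Y$ is a smooth projective toric threefold. Its simplicial complex is isomorphic to that of $\Sigma_X$. So the moment polytopes of $X$ and $Y$ are combinatorially equivalent: both are a cube with 13 successive edge truncations, with 19 facets.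

The fan of $(\mathbb P^1)^3$ has the positive weights of Section 6,
$$N=\lambda_{a_1}\lambda_{a_2}+\lambda_b\lambda_B+\lambda_c\lambda_A .$$
Applying Lemma 10 thirteen times, we obtain positive weights for the fan of $Y$. By Lemma 6, **$Y$ is TNS**. Together with Section 10 this disproves the conjecture for $n=3$. $\square$

## 12. Products with projective lines

We complete the proof of Theorem 1. The case $n\le2$ is Proposition 4. Let $n\ge4$ and $Z=(\mathbb P^1)^{n-3}$. The moment polytopes of $X\times Z$ and $Y\times Z$ are the products of those of $X$ and $Y$ with a cube of dimension $n-3$, hence combinatorially equivalent.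

**Step 1: $Y\times Z$ is TNS.** The stable normal bundle of a product is the sum of the pulled-back stable normal bundles. Those of $Y$ and of each $\mathbb P^1$ are stably sums of line bundles (Sections 11 and 1), and so are their pull-backs.

**Step 2: $X\times Z$ is not TNS.** Suppose its stable normal bundle is stably a sum of line bundles. Restrict it to a slice $X\times\{z\}$. The normal bundle of the slice in $X\times Z$ is trivial, so $T(X\times Z)|_{X\times\{z\}}\cong TX\oplus\text{trivial}$, and the restriction is stably the normal bundle of $X$. It would be stably a sum of line bundles, so $X$ would be TNS, a contradiction. $\square$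

## 13. Flag polytopes with any number $m\ge19$ of facets

A simple polytope is *flag* if any set of pairwise intersecting facets has a common point. Equivalently, in the dual simplicial complex every clique (set of pairwise adjacent vertices) is a face. The 3-cube is flag and its dual is the octahedron; the tetrahedron is not flag, because its four facets meet pairwise but have no common point.

**Theorem 13.** For every $m\ge19$ there is a flag simple 3-polytope with $m$ facets that is the moment polytope, up to combinatorial equivalence, of both a TNS and a non-TNS smooth projective toric threefold.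

**Step 1: produce the pairs.** In $\Sigma_X$, $\{s,A\}$ is an edge, for example of the cone $(a_1,s,A)$. For the certificate of Section 10, $p_s\cdot p_A\le0$. This holds by Lemma 9 when $s$ is created, and $\{s,A\}$ is never starred afterwards. Blow up successively the curves of the edges $\{s,A\},\{z_1,A\},\{z_2,A\},\dots$, where $z_1,z_2,\dots$ are the new rays, each at the sum of generators. Each $\{z_j,A\}$ is an edge after $z_j$ is created, and has product $\le0$ because $z_j$ has just been created. By Lemma 9 certificates persist. So after $m-19$ such blow-ups the result is smooth, projective, has $m$ rays, and is not TNS by Proposition 2. The same blow-ups of $Y$ have positive weights by Lemma 10, so they are TNS by Lemma 6. The two complexes are isomorphic.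

**Step 2: edge-stars preserve flagness of triangulated 2-spheres.** Let the old complex be flag, and star the edge $\{i,j\}$ with link $\{k,l\}$, with new vertex $0$. A clique that does not contain $0$ is an old clique, hence an old face. It does not contain $\{i,j\}$, because now $i\not\sim j$. The faces removed by the star are exactly those containing $\{i,j\}$, so it is still a face. For a clique that contains $0$, its other elements lie in $\{i,j,k,l\}$. It does not contain both $i$ and $j$. It does not contain both $k$ and $l$ either: if $k\sim l$, then $\{i,j,k,l\}$ would have been a 4-clique in the old complex, hence a 3-dimensional face of a flag 2-sphere, which is impossible. So the clique is contained in one of the new triangles $\{0,i,k\},\{0,j,k\},\{0,i,l\},\{0,j,l\}$.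

The octahedron is flag, and all complexes in Step 1 arise from it by edge-stars. So all of them are flag. $\square$

In particular, the TNS property is not determined by the combinatorial type of the moment polytope even within the class of flag polytopes obtained from the cube by edge truncations.
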